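\title{A counterexample to the Covering Property Conjecture for the spherical Radon transform}

\begin{abstract}
Let $Z$ be a closed family of $(n-k)$-dimensional subspaces of $\mathbb{R}^n$ whose union is $\mathbb{R}^n$. The Covering Property Conjecture asserts that some finite non-negative measure $\mu$ supported in $Z$ satisfies $R^*_{n-k}(\mu)\ge\sigma$, where $R^*_{n-k}$ is the dual spherical Radon transform and $\sigma$ is the uniform probability measure on the sphere. We show that the conjecture is false for all $n\ge3$ and $1\le k\le n-2$; in the remaining case $k=n-1$ it is trivially true. In our counterexample a set of full $\sigma$-measure is null on every subsphere of the family, so that $R^*_{n-k}(\mu)\perp\sigma$ for every $\mu$ supported in $Z$, and $\mathcal{H}^\varphi(Z)=0$ for any prescribed non-decreasing gauge $\varphi(r)=o(r^k)$. On the other hand, the conclusion of the conjecture holds whenever $\mathcal{H}^k(Z)<\infty$, and here ``finite'' cannot be weakened to ``$\sigma$-finite''. The construction rests on nested planar zigzags whose directions perform a $\pm1$ walk.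
\end{abstract}

\section{The problem and the results}\label{sec:intro}

\subsection{Mixtures of subspheres}

Let $S^{n-1}$ be the Euclidean unit sphere of $\mathbb{R}^n$ and $\sigma$ its rotation-invariant probability measure. For $1\le m\le n-1$ let $G(n,m)$ be the Grassmann manifold of $m$-dimensional linear subspaces of $\mathbb{R}^n$. We use the metric $d(E,F)=\|P_E-P_F\|$, the operator norm of the difference of the orthogonal projections, which induces the standard compact topology. For $E\in G(n,m)$ let $\sigma_E$ be the rotation-invariant probability measure on $E\cap S^{n-1}$. For a compact metric space $X$, let $\mathcal{M}(X)$ be the space of finite signed Borel measures, $\mathcal{M}_+(X)$ the cone of non-negative ones, and $\langle\mu,f\rangle=\int f\,d\mu$. A measure $\mu\in\mathcal{M}(X)$ is \emph{supported in} a closed set $Z$ if $|\mu|(X\setminus Z)=0$.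

Fix $1\le k\le n-1$. The \emph{spherical Radon transform} averages a function over subspheres of codimension $k$:
\[
R_{n-k}f(E)=\int_{E\cap S^{n-1}}f\,d\sigma_E,\qquad f\in C(S^{n-1}),\quad E\in G(n,n-k).
\]
The function $R_{n-k}f$ is continuous. Indeed, if $E_i\to E$, choose $g_i\in O(n)$ with $g_iE=E_i$; along any subsequence with $g_i\to g$ we have $gE=E$ and $R_{n-k}f(E_i)=\int f\circ g_i\,d\sigma_E\to\int f\circ g\,d\sigma_E=R_{n-k}f(E)$. The dual transform $R^*_{n-k}:\mathcal{M}(G(n,n-k))\to\mathcal{M}(S^{n-1})$ is defined by $\langle R^*_{n-k}(\mu),f\rangle=\langle\mu,R_{n-k}f\rangle$ for $f\in C(S^{n-1})$. It is the mixture of the measures $\sigma_E$ with weight $\mu$: for every Borel set $X\subset S^{n-1}$,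
\begin{equation}\label{eq:mix}
R^*_{n-k}(\mu)(X)=\int\sigma_E(X)\,d\mu(E).
\end{equation}
To see this, consider the bounded Borel functions $f$ for which $E\mapsto\int f\,d\sigma_E$ is Borel and $\int f\,dR^*_{n-k}(\mu)=\iint f\,d\sigma_E\,d\mu(E)$. They form a vector space that contains $C(S^{n-1})$ and is closed under bounded pointwise limits of sequences, so by the monotone class theorem it contains all bounded Borel functions.

Let $Z\subset G(n,n-k)$ be closed. A \emph{dominating measure} for $Z$ is a measure $\mu\in\mathcal{M}_+(G(n,n-k))$ supported in $Z$ with $R^*_{n-k}(\mu)\ge\sigma$. The inequality, also written $R^*_{n-k}(d\mu)\ge1$, means that $R^*_{n-k}(\mu)-\sigma$ is a non-negative measure, or equivalently that $\langle\mu,R_{n-k}f\rangle\ge\int f\,d\sigma$ for every non-negative $f\in C(S^{n-1})$. We call $Z$ \emph{covering} if $\bigcup_{E\in Z}E\cap S^{n-1}=S^{n-1}$.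

It is known that the support of any $\mu\in\mathcal{M}_+$ with $R^*_{n-k}(\mu)\ge\sigma$ is covering. This is a direct consequence of \eqref{eq:mix}: the union of the spheres $E\cap S^{n-1}$, $E\in\operatorname{supp}\mu$, is compact, and its complement in $S^{n-1}$ is an open set on which $R^*_{n-k}(\mu)$ vanishes, hence a $\sigma$-null open set, hence empty. The converse is the problem posed in \cite{Milman}.

\medskip
\noindent\textbf{Covering Property Conjecture.} \emph{Let $1\le k\le n-1$. Every closed covering set $Z\subset G(n,n-k)$ has a dominating measure.}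
\medskip

\subsection{The simplest cases}

\begin{example}\label{ex:full}
Let $Z=G(n,n-k)$ and let $\mu$ be the rotation-invariant probability measure. Then $R^*_{n-k}(\mu)$ is a rotation-invariant probability measure on the sphere, so it equals $\sigma$. When $k=n-1$ this is the only case: a point of the sphere lies on exactly one line through the origin, so a covering family of lines is all of $G(n,1)$.
\end{example}

\begin{example}\label{ex:pencil}
Let $Z\subset G(3,2)$ be the family of planes containing the vertical axis, and let $\mu_0$ be the probability measure on $Z$ invariant under rotations about this axis. On each meridian circle the latitude $\phi$ is uniformly distributed in $(-\pi/2,\pi/2)$, so in terms of longitude $\theta\in[0,2\pi)$ and latitude, $R_2^*(\mu_0)=\frac{1}{2\pi^2}\,d\theta\,d\phi$, whereas $\sigma=\frac1{4\pi}\cos\phi\,d\theta\,d\phi$. Hence $\frac\pi2\mu_0$ is dominating.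
\end{example}

\begin{example}\label{ex:path}
Let $\gamma:[a,b]\to S^2$ be continuous with $\gamma(b)=-\gamma(a)$. Then the compact family $\{\gamma(t)^\perp:t\in[a,b]\}\subset G(3,2)$ is covering; more precisely, every $x\in\mathbb{R}^3$ lies in some $\gamma(t)^\perp$, because the continuous function $t\mapsto\langle\gamma(t),x\rangle$ takes opposite values at $a$ and $b$. Example~\ref{ex:pencil} is the case of half the equator.
\end{example}

These examples make the conjecture plausible. If $\gamma$ in Example~\ref{ex:path} is a geodesic polygon, a dominating measure exists by Theorem~\ref{thm:finite} below. A general $\gamma$ is a uniform limit of geodesic polygons with the same endpoints, and if their dominating measures could be chosen with bounded mass, a weak$^*$ limit point would be dominating for $\gamma$. So the question is whether the required mass can blow up. The mass is controlled from below by test functions: if $\mu$ is dominating for $Z$, then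
\begin{equation}\label{eq:test}
\int f\,d\sigma\le\langle\mu,R_{n-k}f\rangle\le\mu(Z)\,\max_{E\in Z}R_{n-k}f(E)\qquad(f\in C(S^{n-1}),\ f\ge0).
\end{equation}
The mass is forced to be large by a function $0\le f\le1$ with $\int f\,d\sigma$ close to $1$ and $R_{n-k}f$ small on $Z$, that is, by a small set that contains most of \emph{every} subsphere of the family. We shall construct such sets.

\subsection{Results}

The size of $Z$ is measured by Hausdorff measures for the metric $d$. For a non-decreasing $\varphi:(0,\infty)\to(0,\infty)$, extended by $\varphi(0)=0$,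
\[
\mathcal{H}^\varphi(Y)=\lim_{\delta\to0}\ \inf\Bigl\{\sum_i\varphi(\operatorname{diam}X_i):\ Y\subset\bigcup_iX_i,\ \operatorname{diam}X_i\le\delta\Bigr\},
\]
the infimum being taken over countable covers. The infimum increases as $\delta$ decreases, and $\mathcal{H}^\varphi$ is a measure on the Borel sets. We write $\mathcal{H}^s$ for $\varphi(r)=r^s$, and $\dim_HY=\inf\{s>0:\mathcal{H}^s(Y)=0\}$.

\begin{theorem}\label{thm:main}
Let $n\ge3$, $1\le k\le n-2$, and let $\varphi:(0,\infty)\to(0,\infty)$ be non-decreasing with $\varphi(r)/r^k\to0$ as $r\to0$. There are a closed set $Z\subset G(n,n-k)$ and a Borel set $A\subset S^{n-1}$ such that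
\begin{enumerate}
\item[(i)] $Z$ is covering;
\item[(ii)] $\sigma(A)=1$, but $\sigma_E(A)=0$ for every $E\in Z$;
\item[(iii)] $\mathcal{H}^\varphi(Z)=0$.
\end{enumerate}
Consequently $R^*_{n-k}(\mu)\perp\sigma$ for every measure $\mu$ supported in $Z$. In particular, $Z$ has no dominating measure.
\end{theorem}

Thus every point of $A$ lies on a subsphere of the family, and yet each subsphere is, up to a set of measure zero for $\sigma_E$, contained in the $\sigma$-null set $S^{n-1}\setminus A$. The last two assertions follow from (ii): if $\mu$ is supported in $Z$ and $X\subset A$ is Borel, then $|R^*_{n-k}(\mu)(X)|\le\int_Z\sigma_E(A)\,d|\mu|(E)=0$ by \eqref{eq:mix}. So $|R^*_{n-k}(\mu)|(A)=0$ while $\sigma(A)=1$, which gives singularity and excludes $R^*_{n-k}(\mu)\ge\sigma$. In (iii) one may take $\varphi(r)=r^k/\log(e+1/r)$; since $r^s\le\varphi(r)$ for $s>k$ and small $r$, this gives $\dim_HZ\le k$.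

Together with Example~\ref{ex:full}, Theorem~\ref{thm:main} decides every case.

\begin{corollary}\label{cor:iff}
For given $n$ and $k$ with $1\le k\le n-1$, the Covering Property Conjecture holds if and only if $k=n-1$.
\end{corollary}

The gauge $r^k$ itself cannot be allowed in Theorem~\ref{thm:main}, because of the following positive result.

\begin{theorem}\label{thm:finite}
Let $1\le k\le n-1$ and let $Z\subset G(n,n-k)$ be closed and covering, with $\mathcal{H}^k(Z)<\infty$. Then $\mu=C_{n,k}\,\mathcal{H}^k|_Z$ satisfies $R^*_{n-k}(\mu)\ge\sigma$, where $C_{n,k}$ depends only on $n$ and $k$.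
\end{theorem}

Testing with $f=1$ shows that every closed covering $Z$ has $\mathcal{H}^k(Z)\ge1/C_{n,k}$, and so $\dim_HZ\ge k$. The sets of Theorem~\ref{thm:main} have $\mathcal{H}^k(Z)=\infty$, since they have no dominating measure; for the logarithmic gauge above their dimension is $k$, the smallest possible.

A path $\gamma:[a,b]\to S^2$ is \emph{piecewise geodesic} if it is continuous and $[a,b]$ splits into finitely many intervals on each of which $\gamma$ runs monotonically through an arc of a great circle (possibly a single point). Since $P_{u^\perp}=\mathrm{Id}-uu^T$, the map $u\mapsto u^\perp$ is Lipschitz on $S^2$, and so $\{\gamma(t)^\perp\}$ has finite $\mathcal{H}^1$-measure for such a path.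

\begin{proposition}\label{prop:sigma}
In Theorem~\ref{thm:finite}, ``finite'' cannot be weakened to ``$\sigma$-finite''. There is a continuous path $\gamma:[0,\pi]\to S^2$, piecewise geodesic on every compact subinterval not containing the point $1$, such that $Z=\{\gamma(s)^\perp:s\in[0,\pi]\}\subset G(3,2)$ is closed and covering, has $\sigma$-finite $\mathcal{H}^1$-measure, and has no dominating measure.
\end{proposition}

Theorem~\ref{thm:finite} is proved in Section~\ref{sec:finite}. Both negative results come from one local statement about great circles on $S^2$, Lemma~\ref{lem:sphere}, which Section~\ref{sec:charts} reduces to a statement about projections of planar paths and Section~\ref{sec:zigzag} proves. Section~\ref{sec:sigma} deduces Proposition~\ref{prop:sigma}, which already disproves the conjecture for $n=3$, $k=1$, and Section~\ref{sec:main} deduces Theorem~\ref{thm:main}.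

\section{Families of finite $\mathcal{H}^k$-measure}\label{sec:finite}

A set of subspaces of diameter $d$ sweeps out part of a tube of width $d$ around one subsphere $E\cap S^{n-1}$. The tube has measure of order $d^k$, and the integral of $f$ over it is about $R_{n-k}f(E)$ times its measure. Summing over an economical cover of $Z$ turns $\sum d^k$ into $\mathcal{H}^k$.

\begin{proof}[Proof of Theorem~\ref{thm:finite}]
Write $R=R_{n-k}$.

\emph{Tubes.} Fix $E\in G(n,n-k)$ and write $x\in S^{n-1}$ as $x=\cos\theta\,y+\sin\theta\,z$ with $y\in E\cap S^{n-1}$, $z\in E^\perp\cap S^{n-1}$, $\theta\in[0,\pi/2]$. Polar coordinates in $E$ and in $E^\perp$, followed by polar coordinates for the pair of radii, give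
\[
d\sigma=c_{n,k}\cos^{n-k-1}\theta\,\sin^{k-1}\theta\,d\theta\,d\sigma_E(y)\,d\sigma_{E^\perp}(z),\qquad c_{n,k}^{-1}=\int_0^{\pi/2}\cos^{n-k-1}\theta\,\sin^{k-1}\theta\,d\theta .
\]
For $0<d\le\frac12$ let $N(E,d)=\{x\in S^{n-1}:\operatorname{dist}(x,E)\le d\}=\{\sin\theta\le d\}$. With $u=\sin\theta$,
\[
\sigma(N(E,d))=c_{n,k}\int_0^du^{k-1}(1-u^2)^{(n-k-2)/2}\,du\le C\,d^k,\qquad C=\frac{2c_{n,k}}k,
\]
because $(1-u^2)^{(n-k-2)/2}$ is at most $1$ if $n-k\ge2$ and at most $2/\sqrt3$ if $n-k=1$.

Let $f\in C(S^{n-1})$, $f\ge0$, and $\kappa>0$. Choose $\delta\in(0,\frac12)$ such that $|f(x)-f(y)|\le\kappa$ when $|x-y|\le2\delta$ and $|Rf(E)-Rf(F)|\le\kappa$ when $d(E,F)\le\delta$. If $d\le\delta$ and $x\in N(E,d)$, then $|x-y|=2\sin\frac\theta2\le2\sin\theta\le2\delta$, so $f(x)\le f(y)+\kappa$. Integrating in the coordinates above, where $y$ is distributed according to $\sigma_E$ for each $\theta$ and $z$, we get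
\begin{equation}\label{eq:tube}
\int_{N(E,d)}f\,d\sigma\le(Rf(E)+\kappa)\,C\,d^k .
\end{equation}

\emph{Two scales.} A cover of $Z$ controls only the total $\sum d^k$, whereas we need the sum weighted by $Rf$. So we first cut $Z$ into pieces on which $Rf$ is almost constant and then cover each piece. Partition the compact set $Z$ into nonempty Borel sets $Y_1,\dots,Y_L$ of diameter less than $\delta$, and let $a_l=\sup_{Y_l}Rf$. Then $a_l\le\|f\|_\infty$, and $a_l\le Rf(E)+\kappa$ for all $E\in Y_l$, so that
\[
a_l\,\mathcal{H}^k(Y_l)\le\int_{Y_l}Rf\,d\mathcal{H}^k+\kappa\,\mathcal{H}^k(Y_l).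
\]
Cover $Y_l$ by countably many nonempty sets $Z_{l,i}\subset Y_l$ with $\sum_i(\operatorname{diam}Z_{l,i})^k\le\mathcal{H}^k(Y_l)+\frac{\kappa}{2L}$. Since $\operatorname{diam}Z_{l,i}<\delta$, there are $d_{l,i}\in(0,\delta]$ with $d_{l,i}\ge\operatorname{diam}Z_{l,i}$ and $\sum_id_{l,i}^k\le\mathcal{H}^k(Y_l)+\kappa/L$. Fix $E_{l,i}\in Z_{l,i}$. If $x\in E\cap S^{n-1}$ with $E\in Z_{l,i}$, then $\operatorname{dist}(x,E_{l,i})=|(P_E-P_{E_{l,i}})x|\le d_{l,i}$. Since $Z$ is covering, the tubes $N(E_{l,i},d_{l,i})$ cover $S^{n-1}$. By \eqref{eq:tube},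
\begin{align*}
\int f\,d\sigma&\le C\sum_{l=1}^L(a_l+\kappa)\Bigl(\mathcal{H}^k(Y_l)+\frac\kappa L\Bigr)\\
&\le C\Bigl[\int_ZRf\,d\mathcal{H}^k+2\kappa\,\mathcal{H}^k(Z)+\kappa(\|f\|_\infty+\kappa)\Bigr].
\end{align*}
As $\mathcal{H}^k(Z)<\infty$, the measure $\mathcal{H}^k|_Z$ is finite and the error terms vanish as $\kappa\to0$. Hence $\int f\,d\sigma\le\langle C\,\mathcal{H}^k|_Z,Rf\rangle$, and $C_{n,k}=C$ works.
\end{proof}

\section{Great circles and projections of planar paths}\label{sec:charts}

From now on $R=R_2$ acts on $C(S^2)$. The function $u\mapsto Rf(u^\perp)$ is continuous on $S^2$. The following lemma perturbs a short arc so that the corresponding great circles lie mostly in the small set $\{f=0\}$.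

\begin{lemma}\label{lem:sphere}
Let $\beta:[0,1]\to S^2$ be a constant-speed geodesic arc of length at most $\pi/3$ (possibly $0$), and let $0<\varepsilon<1$, $\eta>0$. There are a piecewise geodesic path $\hat\gamma:[0,1]\to S^2$ with the same endpoints as $\beta$ and $\sup|\hat\gamma-\beta|<\eta$, and a function $f\in C(S^2)$ with $0\le f\le1$, such that
\[
\int(1-f)\,d\sigma<\varepsilon\qquad\text{and}\qquad Rf(\hat\gamma(t)^\perp)<\varepsilon\quad\text{for all }t\in[0,1].
\]
\end{lemma}

We use two charts, one for the poles $u$ and one for the points of the circles $u^\perp\cap S^2$, in which the incidence relation becomes linear in the pole. Let $\mathbb{T}=\mathbb{R}/2\pi\mathbb{Z}$, $n_b=(\cos b,\sin b)$, and let $|\cdot|$ also denote Lebesgue measure on $\mathbb{T}$, $\mathbb{R}$ or $\mathbb{T}\times\mathbb{R}$. For a rotation $O\in SO(3)$ put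
\[
\Phi(y)=O\,\frac{(y,1)}{\sqrt{1+|y|^2}}\quad(y\in\mathbb{R}^2),\qquad\Psi(b,a)=O\,\frac{(n_b,-a)}{\sqrt{1+a^2}}\quad((b,a)\in\mathbb{T}\times\mathbb{R}).
\]
The map $\Psi$ is a diffeomorphism onto $S^2\setminus\{\pm Oe_3\}$. Since $\langle(n_b,-a),(y,1)\rangle=\langle y,n_b\rangle-a$, and $\pm Oe_3$ is not orthogonal to $\Phi(y)$,
\begin{equation}\label{eq:dual}
\Phi(y)^\perp\cap S^2=\{\Psi(b,\langle y,n_b\rangle):b\in\mathbb{T}\}.
\end{equation}
So the great circle with pole $\Phi(y)$ is the graph of the sinusoid $b\mapsto\langle y,n_b\rangle$, and for a planar path $\gamma$ the graphs meet the vertical line over $b$ in the projection of $\gamma$ onto the direction $n_b$. Lemma~\ref{lem:sphere} becomes the following.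

\begin{lemma}\label{lem:plane}
Let $0<\varepsilon<1$, $\eta>0$, $p\in\mathbb{R}^2$, $0\le r\le2$, and $\gamma_0(t)=p+t(r,0)$ for $t\in[0,1]$. There are a continuous piecewise affine path $\gamma:[0,1]\to\mathbb{R}^2$ with the same endpoints as $\gamma_0$ and $\sup|\gamma-\gamma_0|\le\eta$, and a compact set $K\subset\mathbb{T}\times\mathbb{R}$ with $|K|<\varepsilon$, such that for every $t\in[0,1]$
\[
|\{b\in\mathbb{T}:(b,\langle\gamma(t),n_b\rangle)\notin K\}|<\varepsilon .
\]
\end{lemma}

\begin{proof}[Proof of Lemma~\ref{lem:sphere} from Lemma~\ref{lem:plane}]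
Let $2\alpha\le\pi/3$ be the length of $\beta$ and choose $O$ with $\beta(t)=O(\sin\alpha(2t-1),0,\cos\alpha(2t-1))$. Then $\beta=\Phi\circ\gamma_0\circ\theta$, where $\gamma_0(t)=((2t-1)\tan\alpha,0)$ and $\theta$ is the increasing homeomorphism $\theta(t)=\frac12+\frac{\tan\alpha(2t-1)}{2\tan\alpha}$ of $[0,1]$ (with $\theta(t)=t$ if $\alpha=0$). Here $|\gamma_0|\le\tan\frac\pi6<1$, so the segment has length $r<2$. Apply Lemma~\ref{lem:plane} with $\varepsilon$ and $\min(\eta/2,1/2)$ to get $\gamma$ and $K$, and put $\hat\gamma=\Phi\circ\gamma\circ\theta$. Then $|\gamma|\le\frac32<\sqrt3$.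

The radial projection $x\mapsto x/|x|$ is $1$-Lipschitz on $\{|x|\ge1\}$, being the restriction of the nearest-point map onto the closed unit ball. Hence $\Phi$ is $1$-Lipschitz and $\sup|\hat\gamma-\beta|\le\eta/2<\eta$. The radial projection maps a segment of the plane $\{x_3=1\}$ monotonically onto an arc of a great circle, so $\hat\gamma$ is piecewise geodesic.

In terms of the longitude $b$ and the height $z=-a/\sqrt{1+a^2}$ the area element of $S^2$ is $db\,dz$, and $|dz/da|=(1+a^2)^{-3/2}\le1$. Therefore $\sigma(\Psi(K))\le|K|/4\pi<\varepsilon$.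

Let $y=\gamma(t)$. By \eqref{eq:dual} the circle $\Phi(y)^\perp\cap S^2$ is parametrized bijectively by the radial projection of $Ow(b)$, where $w(b)=(n_b,-\langle y,n_b\rangle)$. We have $|w|\ge1$ and $|w'|\le\sqrt{1+|y|^2}\le2$, so the parametrization has speed at most $2$; this is where the bound on the length of $\beta$ is used. As the circle has length $2\pi$ and $\Psi$ is injective,
\[
\sigma_{\Phi(y)^\perp}(S^2\setminus\Psi(K))\le\frac{2}{2\pi}\,|\{b:(b,\langle y,n_b\rangle)\notin K\}|<\varepsilon .
\]
Finally, $\Psi(K)$ is compact. Choose an open set $U\supset\Psi(K)$ with $\sigma(U)<\varepsilon$ and a continuous $f:S^2\to[0,1]$ with $f=0$ on $\Psi(K)$ and $f=1$ off $U$. Then $\int(1-f)\,d\sigma\le\sigma(U)<\varepsilon$ and $Rf(\Phi(y)^\perp)\le\sigma_{\Phi(y)^\perp}(S^2\setminus\Psi(K))<\varepsilon$.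
\end{proof}

\section{Zigzags: proof of the planar lemma}\label{sec:zigzag}

Write $K_b=\{a:(b,a)\in K\}$ and say that $t$ is \emph{caught} in the direction $b$ if $\langle\gamma(t),n_b\rangle\in K_b$. If all $t$ are caught in a direction $b$, then $K_b$ contains the projection of a path from $p$ to $p+(r,0)$, so $|K_b|\ge r|\cos b|$. Thus if the uncaught directions lay in one set $B$ with $|B|<\varepsilon$ for all $t$, we would have $|K|\ge r\int_{\mathbb{T}\setminus B}|\cos b|\,db\ge r(4-\varepsilon)$. The exceptional directions must therefore move with $t$.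

The tool is simple. A segment has a short projection onto directions almost orthogonal to it. If we replace it by a very fine zigzag, the path stays close to the segment, so these directions remain cheap to catch; and each new piece has a direction of its own and becomes cheap to catch in new directions. After many such steps a point of the path has a history of directions and is caught in all directions almost orthogonal to one of them.

\subsection{Nested zigzags}\label{sub:nested}

Fix integers $N\ge4$, $D\ge1$ and numbers $\eta,\delta>0$. Put $h=\pi/N\le\pi/4$ and $e_j=(\cos jh,\sin jh)$ for $j\in\mathbb{Z}$. Then $e_{j+N}=-e_j$, so the line spanned by $e_j$ depends only on the \emph{class} of $j$ modulo $N$, and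
\begin{equation}\label{eq:rec}
e_{j+1}+e_{j-1}=2\cos h\;e_j .
\end{equation}
For a word $s=(s_1,\dots,s_q)\in\{\pm1\}^q$ of length $|s|=q$ put $j_0(s)=0$ and $j_i(s)=s_1+\dots+s_i$; the sequence $j_0(s),\dots,j_q(s)$ is the \emph{walk} of $s$.

Let $M_1,\dots,M_D$ be positive integers, chosen below, and $P_q=M_1\cdots M_q$, $P_0=1$. The interval $[0,1]$ is the only interval of generation $0$ and carries the empty word. Each interval of generation $q-1$ with word $s$ is divided into $2M_q$ equal closed intervals of generation $q$, which from left to right carry alternately the words $(s,+1),(s,-1),(s,+1),\dots$. There are $2^qP_q$ intervals of generation $q$, and exactly $P_q$ of them carry a given word of length $q$. Let $\ell_q=r\,(2\cos h)^{-q}/P_q$, and let $\gamma_q$ be the continuous path with $\gamma_q(0)=p$ that is affine, with increment $\ell_qe_{j_q(s)}$, on each interval of generation $q$ with word $s$. For $q=0$ this is the given segment $\gamma_0$. For an interval $J$ of generation $q$ we call the segment $\gamma_q(J)$ a \emph{piece}. By construction,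
\begin{equation}\label{eq:length}
\text{the pieces with a given word $s$ have total length } P_{|s|}\ell_{|s|}=r\,(2\cos h)^{-|s|}.
\end{equation}

Divide an interval of generation $q-1$ with direction $e_j$ into $M_q$ equal parts. Each part consists of two intervals of generation $q$, on which $\gamma_q$ has total increment $\ell_q(e_{j+1}+e_{j-1})=\frac{\ell_{q-1}}{M_q}e_j$ by \eqref{eq:rec}; this is the increment of $\gamma_{q-1}$ on the part. Hence $\gamma_q=\gamma_{q-1}$ at all endpoints of parts, in particular at $0$ and $1$. Within a part the two paths start at the same point and travel distances at most $2\ell_q$ and $\ell_{q-1}/M_q$, so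
\[
\sup|\gamma_q-\gamma_{q-1}|\le\frac{\ell_{q-1}}{M_q}\Bigl(\frac1{\cos h}+1\Bigr)\le\frac{3\ell_{q-1}}{M_q}.
\]
Now choose recursively, for $q=0,1,\dots,D$, first $\kappa_q\in(0,\eta]$ with $2^{q+1}P_q\kappa_q\le\delta/(D+1)$ and then, if $q<D$, an integer $M_{q+1}$ with $3\ell_q/M_{q+1}\le2^{-(q+1)}\min(\kappa_0,\dots,\kappa_q)$. The order matters: the tolerance $\kappa_q$ is small compared with the number of pieces of generation $q$, and all later zigzags respect it. Summing the geometric series we obtain
\begin{equation}\label{eq:close}
\sup|\gamma_D-\gamma_q|\le\kappa_q\le\eta\quad(0\le q\le D),\qquad\sum_{q=0}^D2^qP_q\cdot2\kappa_q\le\delta .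
\end{equation}
The second inequality says that enlarging the projection of every piece of every generation $q$ by $\kappa_q$ on both sides adds a total length of at most $\delta$.

\subsection{A model with four directions}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.2]
\draw[gray,thick] (0,0)--(8,0);
\draw[dashed] (0,0)--(2,2)--(4,0)--(6,2)--(8,0);
\foreach \x in {0,4} {
 \foreach \i in {0,1,2,3} {
  \draw[ultra thick] (\x+0.5*\i,0.5*\i)--++(0,0.5);
  \draw (\x+0.5*\i,0.5*\i+0.5)--++(0.5,0);
  \draw (\x+2+0.5*\i,2-0.5*\i)--++(0.5,0);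
  \draw[ultra thick] (\x+2.5+0.5*\i,2-0.5*\i)--++(0,-0.5);
 }
}
\end{tikzpicture}
\caption{A segment $\gamma_0$ (gray), the zigzag $\gamma_1$ replacing it (dashed) and the staircase $\gamma_2$ replacing $\gamma_1$ (solid), for turning angle $\pi/4$, with $M_1=2$ and $M_2=4$. The thick vertical steps have seen three different directions (horizontal, diagonal, vertical); the thin horizontal steps have seen only two.}
\label{fig:zigzag}
\end{figure}

\begin{example}\label{ex:four}
Let $N=4$, $r=1$, so $2\cos h=\sqrt2$ (Figure~\ref{fig:zigzag}), and consider only the four directions $b_j=\frac\pi2+j\frac\pi4$, $0\le j\le3$, for which $n_{b_j}\perp e_j$. We find sets $K_0,\dots,K_3\subset\mathbb{R}$ of small measure such that every $t$ satisfies $\langle\gamma_D(t),n_{b_j}\rangle\in K_j$ for at least three of the four $j$.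

A piece of generation $q$ whose direction has class $j$ projects to a single point under $n_{b_j}$; put the $\kappa_q$-neighborhood of this point into $K_j$. By \eqref{eq:close} this costs at most $\delta$ in total, and it catches $t$ in the direction $b_j$ whenever the walk of a generation-$D$ interval containing $t$ visits the class $j$. A walk that takes three consecutive values visits three classes. The only walks that take just two values belong to the alternating words $+-+-\cdots$ and $-+-+\cdots$. By \eqref{eq:length} their pieces have total length $2\cdot2^{-D/2}$, so we can afford to put their whole projections into every $K_j$. Then $|K_j|\le\delta+2\cdot2^{-D/2}$.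

All four directions cannot be had, since then $K_2$ would contain the projection of the path onto the horizontal axis, of length at least $1$. The count reflects this: the $2^{\lceil D/2\rceil}$ walks confined to $\{-1,0,1\}$ miss the class $2$, and their pieces have total length $2^{\lceil D/2\rceil}2^{-D/2}\ge1$.
\end{example}

In the general case we give up a small fraction $\rho$ of the $N$ classes, and two estimates compete. The walks that see fewer than $(1-\rho)N$ classes must be rare compared with $(2\cos h)^D$; by Lemma~\ref{lem:walk} this is so when $D=\tau N^2$ with $\tau$ large. And since all directions $b$ must now be served, a piece no longer projects to a point but to an interval of up to $\sin\frac h2$ times its length, while the zigzags inflate lengths by $(\cos h)^{-D}$. For $D=\tau N^2$ the inflation is at most $e^{\pi^2\tau}$, independently of $N$, and is beaten by $\sin\frac{\pi}{2N}$ when $N$ is large. So the parameters are chosen in the order $\rho,\tau,N$, and the first estimate has to be uniform in $N$.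

\subsection{Walks with short range}

The \emph{range} of a word $s$ is $\max_ij_i(s)-\min_ij_i(s)+1$, the number of values taken by its walk.

\begin{lemma}\label{lem:walk}
Let $0<\rho<1$, and let $N\ge8/\rho$ and $D\ge1$ be integers. The number $\beta$ of words $s\in\{\pm1\}^D$ with range less than $(1-\rho)N$ satisfies
\[
\beta\,\Bigl(2\cos\frac\pi N\Bigr)^{-D}\le\Bigl(\frac8\rho+1\Bigr)\frac4\rho\,\exp\Bigl(-\frac{\pi^2\rho D}{2N^2}\Bigr).
\]
\end{lemma}

Walks confined to a window are counted with a cosine weight, an eigenfunction of the sum over neighbors. Using all windows of integers that contain $0$, each with a cosine that vanishes just outside it, would lose two factors of order $N$: the number of windows and the reciprocal of the smallest weight. To keep the constant independent of $N$ we enlarge the windows so that a coarse grid of centers suffices, and we use a cosine wider than the window.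

\begin{proof}
Put $L=(1-\frac\rho2)N>4$. For $c\in\frac{\rho N}4\mathbb{Z}$ with $|c|\le N$, of which there are at most $\frac8\rho+1$, let
\[
Q_c=\Bigl\{x\in\mathbb{Z}:|x-c|\le\Bigl(1-\frac{3\rho}4\Bigr)\frac N2\Bigr\},\qquad\psi_c(x)=\cos\frac{\pi(x-c)}L .
\]
Let $s$ have range less than $(1-\rho)N$ and let $m$ be the midpoint of $[\min_ij_i,\max_ij_i]$. This interval contains $0$ and has half-length less than $(1-\rho)\frac N2$, so $|m|\le\frac N2$. Choose $c\in\frac{\rho N}4\mathbb{Z}$ with $|c-m|\le\frac{\rho N}8$; then $|c|\le N$ and $|j_i-c|\le(1-\rho)\frac N2+\frac{\rho N}8=(1-\frac{3\rho}4)\frac N2$ for all $i$. Hence $\beta\le\sum_c\beta_c$, where $\beta_c$ counts the words of length $D$ whose walk stays in $Q_c$. The weight $\psi_c$ has three properties.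
\begin{enumerate}
\item[(a)] On $Q_c$ we have $\psi_c\ge\frac\rho4$. Indeed $(1-\frac\rho2)(1-\frac\rho4)\ge1-\frac{3\rho}4$ gives $\frac{\pi|x-c|}L\le\frac\pi2(1-\frac\rho4)$, so $\psi_c(x)\ge\sin\frac{\pi\rho}8\ge\frac2\pi\cdot\frac{\pi\rho}8$.
\item[(b)] At integers within distance $1$ of $Q_c$ we have $\psi_c\ge0$. Indeed $|x-c|\le(1-\frac{3\rho}4)\frac N2+1\le\frac L2$, the last inequality being equivalent to $N\ge8/\rho$.
\item[(c)] $\psi_c(x+1)+\psi_c(x-1)=2\cos\frac\pi L\,\psi_c(x)$.
\end{enumerate}
Let $w_q=\sum\psi_c(j_q(s))$, summed over the words of length $q$ whose walk stays in $Q_c$. Then $w_0\le1$. Each word counted in $w_{q+1}$ extends a word counted in $w_q$; adding also the extensions that leave $Q_c$, which have non-negative weight by (b), and using (c), we get $w_{q+1}\le2\cos\frac\pi L\,w_q$. By (a), $\beta_c\le\frac4\rho w_D\le\frac4\rho(2\cos\frac\pi L)^D$.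

For $0\le x\le y<\frac\pi2$ we have $\log\cos y-\log\cos x=-\int_x^y\tan u\,du\le-\frac12(y^2-x^2)$. With $x=\pi/N$, $y=\pi/L$ and $(1-\frac\rho2)^{-2}\ge1+\rho$,
\[
\Bigl(\frac{\cos(\pi/L)}{\cos(\pi/N)}\Bigr)^D\le\exp\Bigl(-\frac{\pi^2D}{2N^2}\bigl((1-\tfrac\rho2)^{-2}-1\bigr)\Bigr)\le\exp\Bigl(-\frac{\pi^2\rho D}{2N^2}\Bigr).\qedhere
\]
\end{proof}

\subsection{Proof of Lemma~\ref{lem:plane}}

\emph{Parameters.} Put $\rho=\varepsilon/8$. Choose an integer $\tau\ge1$ and then an integer $N\ge8/\rho$ with
\begin{equation}\label{eq:param}
2\Bigl(\frac8\rho+1\Bigr)\frac4\rho\,e^{-\pi^2\rho\tau/2}\le\frac\varepsilon{20},\qquad2e^{\pi^2\tau}\sin\frac\pi{2N}\le\frac\varepsilon{20}.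
\end{equation}
Let $D=\tau N^2$, $\delta=\varepsilon/20$, and let $\gamma=\gamma_D$ be the path of Section~\ref{sub:nested}. It has the endpoints of $\gamma_0$, and $\sup|\gamma-\gamma_0|\le\eta$ by \eqref{eq:close}.

The directions almost orthogonal to $e_j$ form the set
\[
A_j=\{b\in\mathbb{T}:|\langle e_j,n_b\rangle|\le\sin\tfrac h2\}=\{b\in\mathbb{T}:|\cos(b-jh)|\le\sin\tfrac h2\}.
\]
It depends only on the class of $j$ and consists of the two closed arcs of length $h$ centered at $jh\pm\frac\pi2$. The $2N$ arcs of $A_0,\dots,A_{N-1}$ have centers spaced by $h$, so they cover $\mathbb{T}$ and overlap only in their endpoints.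

\emph{The set $K$.} In Example~\ref{ex:four} every piece was charged, at no cost. Now a charge costs $\sin\frac h2$ times the length. The sum of $2^{-|s|}$ over all words of length at most $D$ is $D+1$, on average more than $\tau N$ per class, which would cancel the factor $\sin\frac\pi{2N}$. We therefore charge a class only at the first visit of the walk. A word $s$ of length $q\le D$ is \emph{new} if $j_q(s)\not\equiv j_i(s)\pmod N$ for all $0\le i<q$; the empty word is new. A word of length $D$ is \emph{bad} if its range is less than $(1-\rho)N$, and \emph{good} otherwise. An interval is new, bad or good when its word is. Let $K$ be the union of the sets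
\begin{align*}
K_J&=\{(b,a):b\in A_{j_q(s)},\ \operatorname{dist}(a,\langle\gamma_q(J),n_b\rangle)\le\kappa_q\},&&J\text{ new, of generation }q,\text{ with word }s,\\
K'_J&=\{(b,a):b\in\mathbb{T},\ a\in\langle\gamma_D(J),n_b\rangle\},&&J\text{ bad, of generation }D.
\end{align*}
This is a finite union of compact sets.

\emph{Most directions are caught.} Let $t$ lie in an interval $J$ of generation $D$ with word $s$. If $J$ is bad, then $(b,\langle\gamma(t),n_b\rangle)\in K'_J$ for all $b$. Let $J$ be good. The values $j_0(s),\dots,j_D(s)$ form a set of at least $(1-\rho)N$ consecutive integers, which meets at least $(1-\rho)N$ classes. If the class of $j$ is met, let $q$ be the first index with $j_q(s)\equiv j$, and let $J_q\supset J$ be the ancestor of generation $q$; its word $(s_1,\dots,s_q)$ is new. Since $t\in J_q$ and $|\gamma(t)-\gamma_q(t)|\le\kappa_q$ by \eqref{eq:close}, we have $(b,\langle\gamma(t),n_b\rangle)\in K_{J_q}$ for all $b\in A_j$. At most $\rho N$ classes are missed, so the uncaught directions have measure at most $\rho N\cdot2h=2\pi\rho=\pi\varepsilon/4<\varepsilon$.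

\emph{$K$ is small.} Fix $b$ lying in exactly one $A_j$, $0\le j<N$, which excludes finitely many $b$. The section $K_b$ is covered by the projections of the new pieces of class $j$, enlarged by the $\kappa_q$, and the projections of the bad pieces.

(1) \emph{New pieces.} No new word of class $j$ is a proper prefix of another, since the longer walk would end in a class it has already visited. A word of length $q$ has $2^{D-q}$ extensions of length $D$, and for a prefix-free set of words these sets of extensions are disjoint; hence $\sum2^{-|s|}\le1$ over the new words of class $j$ (Kraft's inequality). As $b\in A_j$, \eqref{eq:length} shows that the projections have total length at most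
\[
\sum_sr\,(2\cos h)^{-|s|}\sin\tfrac h2\le r\,(\cos h)^{-D}\sin\tfrac h2 .
\]
For $0\le x\le1$ we have $1-\frac x2\ge e^{-x}$, because the difference is concave and non-negative at both ends. So $\cos h\ge1-\frac{h^2}2\ge e^{-h^2}$ and $(\cos h)^{-D}\le e^{h^2D}=e^{\pi^2\tau}$. With $r\le2$ and \eqref{eq:param}, the total is at most $\varepsilon/20$.

(2) \emph{Bad pieces.} By \eqref{eq:length}, Lemma~\ref{lem:walk} with $D/N^2=\tau$, and \eqref{eq:param}, their total length is $r\beta(2\cos h)^{-D}\le\varepsilon/20$.

(3) \emph{Enlargements.} By \eqref{eq:close} they add at most $\delta=\varepsilon/20$.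

Thus $|K_b|\le3\varepsilon/20$ for almost all $b$, and $|K|\le2\pi\cdot3\varepsilon/20<\varepsilon$. \qed

\section{A family of $\sigma$-finite length}\label{sec:sigma}

One application of Lemma~\ref{lem:sphere} cannot destroy domination, since a piecewise geodesic path falls under Theorem~\ref{thm:finite}; it only forces the mass up. We apply the lemma on a sequence of arcs of half the equator shrinking to a point, with rapidly decreasing $\varepsilon_i$. The function $f_i$ is small only on the circles coming from the $i$-th arc. So we localize it to a region $V_i$ that no other circle meets and whose measure is much larger than $\varepsilon_i$.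

\begin{proof}[Proof of Proposition~\ref{prop:sigma}]
Let $c(s)=(\cos s,\sin s,0)$ for $s\in[0,\pi]$, $s_i=1-2^{-i}$ for $i\ge0$, and $I_i=[s_{i-1},s_i]$ for $i\ge1$, an interval of length $2^{-i}\le\pi/3$. On $I_i$, identified affinely with $[0,1]$, let $\gamma$ be the path given by Lemma~\ref{lem:sphere} for the arc $c|_{I_i}$ with $\varepsilon_i=8^{-i}$, $\eta_i=2^{-i}/100$, and let $f_i$ be the corresponding function. On $[1,\pi]$ let $\gamma=c$. The pieces match at the points $s_i$, and $\gamma$ is continuous at $1$ because $\eta_i\to0$. A compact subinterval not containing $1$ lies in $[1,\pi]$ or in finitely many $I_i$, so $\gamma$ is piecewise geodesic on it. Hence $Z$ is compact and is a countable union of sets of finite $\mathcal{H}^1$-measure. Since $\gamma(\pi)=-\gamma(0)$, it is covering by Example~\ref{ex:path}.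

Let $V_i$ be the set of points $x=\cos\phi\,(-\sin s,\cos s,0)+\sin\phi\,e_3$ with $s$ in the middle third of $I_i$ and $|\phi|\le\pi/4$. For such $x$ we have $\langle x,c(s')\rangle=\cos\phi\,\sin(s'-s)$. We claim that
\begin{equation}\label{eq:avoid}
\gamma(s')^\perp\cap V_i=\emptyset\qquad\text{for all }s'\in[0,\pi]\setminus I_i .
\end{equation}
Let first $s'\in I_j$ with $j\ne i$. Then $2^{-j}/6\le|s'-s|\le1$. For $j>i$ and for $j=i-1$ this holds because $|s'-s|\ge2^{-i}/3$, which is at least $2^{-j}/6$ when $j\ge i-1$; for $j\le i-2$ it holds because $|s'-s|\ge s_{i-1}-s_j=2^{-j}-2^{-(i-1)}\ge2^{-j}/2$. Therefore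
\[
|\langle x,c(s')\rangle|\ge\frac1{\sqrt2}\cdot\frac2\pi\cdot\frac{2^{-j}}6>\frac{2^{-j}}{100}=\eta_j>|\gamma(s')-c(s')|,
\]
and $\langle x,\gamma(s')\rangle\ne0$. Let next $s'\in[1,\pi]$. Since $\frac16\le s<1$, we have $0<s'-s\le\pi-\frac16$, so $\langle x,\gamma(s')\rangle=\cos\phi\,\sin(s'-s)>0$. This proves \eqref{eq:avoid}.

As $s+\frac\pi2$ is the longitude and $\phi$ the latitude of $x$,
\[
\sigma(V_i)=\frac1{4\pi}\cdot\frac{2^{-i}}3\int_{-\pi/4}^{\pi/4}\cos\phi\,d\phi=\frac{\sqrt2}{12\pi}\,2^{-i}>\frac{2^{-i}}{40}.
\]
The boundary of $V_i$ is null, so the interior contains a compact set of measure at least $2^{-i}/50$, and there is $g_i\in C(S^2)$ with $0\le g_i\le1$, vanishing off $V_i$, with $\int g_i\,d\sigma\ge2^{-i}/50$. Let $F_i=f_ig_i$. Then $\int F_i\,d\sigma\ge\int g_i\,d\sigma-\int(1-f_i)\,d\sigma\ge2^{-i}/50-8^{-i}$. Moreover $RF_i(\gamma(s)^\perp)\le Rf_i(\gamma(s)^\perp)<8^{-i}$ for $s\in I_i$, and $RF_i(\gamma(s)^\perp)=0$ for $s\notin I_i$ by \eqref{eq:avoid}. If $\mu$ were dominating for $Z$, then \eqref{eq:test} would give $2^{-i}/50-8^{-i}\le8^{-i}\mu(Z)$,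 that is $\mu(Z)\ge4^i/50-1$ for all $i$, which is impossible for a finite measure.
\end{proof}

\section{Singular covering families}\label{sec:main}

In Proposition~\ref{prop:sigma} domination fails only near one point of the path. For Theorem~\ref{thm:main} one path has to satisfy the conclusion of Lemma~\ref{lem:sphere} along its whole length and for a sequence $\varepsilon\to0$ at once. Each of these requirements is stable under small uniform perturbations and, by the lemma, can be achieved by a small perturbation; the same is true of the requirement that $Z$ have an economical cover at a given scale. Baire's theorem, that countably many dense open subsets of a nonempty complete metric space have a dense intersection, then provides the path.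

\subsection{From $S^2$ to $S^{n-1}$}

Write $\mathbb{R}^n=\mathbb{R}^2\times\mathbb{R}^k\times\mathbb{R}^{n-k-2}$. This uses $k\le n-2$: the subspaces must have room for a plane $u^\perp\subset\mathbb{R}^3$. (For $k=n-1$ the measure $\sigma_E$ sits on two points, so $\sigma_E(A)=0$ means $E\cap A=\emptyset$, and (i) and (ii) are incompatible.) We rotate the three-dimensional picture by letting the third coordinate of $\mathbb{R}^3=\mathbb{R}^2\times\mathbb{R}$ point in any direction of $\mathbb{R}^k$. For $v\in S^{k-1}\subset\mathbb{R}^k$ let $I_v(g,\lambda,y)=(g,\lambda v,y)$, a linear isometric embedding of $\mathbb{R}^2\times\mathbb{R}\times\mathbb{R}^{n-k-2}$ into $\mathbb{R}^n$, and for $u\in S^2$ let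
\[
E_{u,v}=I_v(u^\perp\times\mathbb{R}^{n-k-2})\in G(n,n-k).
\]
The orthogonal projection onto $E_{u,v}$ is $I_v\,(P_{u^\perp}\oplus\mathrm{Id})\,I_v^T$, whose entries are polynomials in $(u,v)$. So there is $\Lambda$ with
\begin{equation}\label{eq:lip}
d(E_{u,v},E_{u',v'})\le\Lambda(|u-u'|+|v-v'|).
\end{equation}
Fix $u_0\in S^2$. Let $\mathcal{P}$ be the set of continuous $\gamma:[0,1]\to S^2$ with $\gamma(0)=u_0$, $\gamma(1)=-u_0$; it is nonempty and closed in $C([0,1],\mathbb{R}^3)$, hence complete for the sup metric. For $\gamma\in\mathcal{P}$ put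
\[
Z_\gamma=\{E_{\gamma(t),v}:t\in[0,1],\ v\in S^{k-1}\},
\]
a compact family with $1+(k-1)=k$ parameters.

Every $Z_\gamma$ is covering. Given $x=(g,w,y)\in\mathbb{R}^n$, write $w=|w|v$ with $v\in S^{k-1}$. By Example~\ref{ex:path} there is $t$ with $(g,|w|)\in\gamma(t)^\perp$, and then $x=I_v(g,|w|,y)\in E_{\gamma(t),v}$.

\subsection{Two sequences of dense open sets}

For $j\ge1$ let
\begin{itemize}
\item $\mathcal{U}_j$ be the set of $\gamma\in\mathcal{P}$ for which there is $f\in C(S^2)$, $0\le f\le1$, with $\int(1-f)\,d\sigma<2^{-j}$ and $\max_tRf(\gamma(t)^\perp)<2^{-j}$;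
\item $\mathcal{W}_j$ be the set of $\gamma\in\mathcal{P}$ such that $Z_\gamma$ is covered by finitely many open balls of radii $r_i<1/j$ with $\sum_i\varphi(2r_i)<1/j$.
\end{itemize}

\begin{lemma}\label{lem:baire}
The sets $\mathcal{U}_j$ and $\mathcal{W}_j$ are open and dense in $\mathcal{P}$.
\end{lemma}

\begin{proof}
\emph{Openness.} If $f$ witnesses $\gamma\in\mathcal{U}_j$, it also witnesses $\gamma'\in\mathcal{U}_j$ for $\gamma'$ close to $\gamma$, because $u\mapsto Rf(u^\perp)$ is uniformly continuous on $S^2$. If $\gamma\in\mathcal{W}_j$, the union of the open balls contains a neighborhood $\{E:\operatorname{dist}(E,Z_\gamma)<a\}$ of the compact set $Z_\gamma$, and by \eqref{eq:lip} this neighborhood contains $Z_{\gamma'}$ when $\Lambda\sup|\gamma'-\gamma|<a$.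

\emph{Geodesic polygons.} Let $\gamma_0\in\mathcal{P}$ and $\eta>0$. Split $[0,1]$ into $m$ intervals on each of which any two values of $\gamma_0$ are at angular distance less than $\min(\eta/3,\pi/3)$. On each interval replace $\gamma_0$ by the constant-speed minimal geodesic between the same endpoints, and call the result $\beta\in\mathcal{P}$. On such an interval both $\beta(t)$ and $\gamma_0(t)$ are within $\eta/3$ of the common left endpoint, so $\sup|\beta-\gamma_0|<2\eta/3$.

\emph{Density of $\mathcal{W}_j$.} We show $\beta\in\mathcal{W}_j$. The path $\beta$ is Lipschitz, and $S^{k-1}$ is the image of the boundary of the cube $[-1,1]^k$ under the radial projection, which is $1$-Lipschitz there. By \eqref{eq:lip}, $Z_\beta$ is a union of $2k$ Lipschitz images of the $k$-dimensional box $[0,1]\times[-1,1]^{k-1}$. Subdividing the box, we cover $Z_\beta$ by at most $C_\beta r^{-k}$ open balls of radius $r$, for every $r\le1$. The hypothesis $\varphi(r)=o(r^k)$ gives $C_\beta r^{-k}\varphi(2r)\to0$ as $r\to0$.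

\emph{Density of $\mathcal{U}_j$.} Apply Lemma~\ref{lem:sphere} to $\beta$ on each of the $m$ intervals, with $\varepsilon=2^{-j}/m$ and $\eta/3$. The resulting paths join to a path $\gamma\in\mathcal{P}$ with $\sup|\gamma-\gamma_0|<\eta$, and we obtain functions $f_1,\dots,f_m$. For $f=\prod_if_i$ we have $1-f\le\sum_i(1-f_i)$, so $\int(1-f)\,d\sigma<2^{-j}$; and $f\le f_i$, so $Rf(\gamma(t)^\perp)\le Rf_i(\gamma(t)^\perp)<2^{-j}$ on the $i$-th interval. Thus $\gamma\in\mathcal{U}_j$.
\end{proof}

\subsection{Proof of Theorem~\ref{thm:main}}

By Lemma~\ref{lem:baire} and Baire's theorem there is $\gamma\in\bigcap_j(\mathcal{U}_j\cap\mathcal{W}_j)$. Let $f_j$ witness $\gamma\in\mathcal{U}_j$, and let $Z=Z_\gamma$. Then $Z$ is closed, and (i) was proved above.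

\emph{Property (iii).} For each $j$, $Z$ is covered by balls $B_i$ with $\operatorname{diam}B_i\le2r_i<2/j$, and $\sum_i\varphi(\operatorname{diam}B_i)\le\sum_i\varphi(2r_i)<1/j$ because $\varphi$ is non-decreasing. Hence $\mathcal{H}^\varphi(Z)=0$.

\emph{Property (ii) on $S^2$.} Let
\[
A_0=\bigcup_{J\ge1}\bigcap_{j\ge J}\{f_j\ge\tfrac12\}\subset S^2 .
\]
By Markov's inequality $\sigma(f_j<\frac12)\le2\int(1-f_j)\,d\sigma\le2\cdot2^{-j}$. These bounds are summable, so by the Borel--Cantelli lemma almost every point satisfies $f_j<\frac12$ for only finitely many $j$, that is, $A_0$ has full measure in $S^2$. For $E=\gamma(t)^\perp$ we have $\sigma_E(f_j\ge\frac12)\le2Rf_j(E)\le2\cdot2^{-j}\to0$, so each intersection $\bigcap_{j\ge J}\{f_j\ge\frac12\}$ is $\sigma_E$-null, and $\sigma_E(A_0)=0$.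

\emph{Property (ii) on $S^{n-1}$.} We pass to cones. By polar coordinates, a Borel subset of $\mathbb{R}^m$ invariant under positive dilations is Lebesgue null if and only if its intersection with the unit sphere is null. So the cone $\tilde A_0=\{\lambda x:\lambda>0,\ x\in A_0\}\subset\mathbb{R}^3$ has null complement, and $\tilde A_0\cap\gamma(t)^\perp$ is null in the plane $\gamma(t)^\perp$ for every $t$. A point $(g,w,y)$ with $w\ne0$ can be written as $I_v(g,\lambda,y)$ both with $\lambda=|w|$ and with $\lambda=-|w|$, and the definition of $A$ cannot depend on this choice. We therefore impose the condition for both signs: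
\[
A'=\{(g,w,y)\in\mathbb{R}^n:(g,|w|)\in\tilde A_0\text{ and }(g,-|w|)\in\tilde A_0\},\qquad A=A'\cap S^{n-1}.
\]
The set $A'$ is Borel and invariant under positive dilations. For each sign, polar coordinates in $\mathbb{R}^k$ show that $\{(g,w):(g,\pm|w|)\notin\tilde A_0\}$ has measure
\[
|S^{k-1}|\int_{\mathbb{R}^2}\int_0^\infty\mathbf{1}\{(g,\pm\lambda)\notin\tilde A_0\}\,\lambda^{k-1}\,d\lambda\,dg=0
\]
in $\mathbb{R}^2\times\mathbb{R}^k$, where $|S^{k-1}|$ is the total surface measure. By Fubini's theorem the complement of $A'$ in $\mathbb{R}^n$ is null, and $\sigma(A)=1$.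

Let $E=E_{\gamma(t),v}\in Z$. If $I_v(g,\lambda,y)=(g,\lambda v,y)$ belongs to $A'$, then $(g,|\lambda|)$ and $(g,-|\lambda|)$ belong to $\tilde A_0$, and one of them is $(g,\lambda)$. Hence
\[
I_v^{-1}(A'\cap E)\subset(\gamma(t)^\perp\cap\tilde A_0)\times\mathbb{R}^{n-k-2},
\]
and the right-hand side is null in $\gamma(t)^\perp\times\mathbb{R}^{n-k-2}$ by Fubini's theorem. As $I_v$ maps this space isometrically onto $E$, the cone $A'\cap E$ is null in $E$, and $\sigma_E(A)=0$. This proves (ii); the remaining assertions were derived from (ii) after the statement of the theorem. \qed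

\begin{thebibliography}{1}

\bibitem{Milman}
Emanuel Milman, \emph{Generalized Intersection Bodies}, arXiv:math/0512058 (2005).

\end{thebibliography}
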